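\title{Cayley--Bacharach sets, plane configurations, and products of subspaces}

\begin{abstract}
A finite set $\Gamma\subset\mathbb{P}^n$ satisfies the Cayley--Bacharach condition $\mathrm{CB}(r)$ if every form of degree $r$ that vanishes at all but one point of $\Gamma$ vanishes at the last point. We prove, over any field, a conjecture from a paper of Levinson and Ullery: a $\mathrm{CB}(r)$ set with at most $(d+1)r+1$ points lies on a union of positive-dimensional linear spaces whose dimensions sum to at most $d$. The proof views the spaces of values of forms on $\Gamma$ as subspaces of the algebra of functions on $\Gamma$ and applies a Kneser-type inequality for products of subspaces, which we prove in full. Over an infinite field, points on rational normal curves show that the bound is sharp for $r\ge 2$ and $n\ge d+1$.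
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The condition and its simplest instances}

Throughout, $k$ is a field, $n,r\ge1$ are integers, and $\Gamma\subset\mathbb{P}^n(k)$ is a finite set of $k$-rational points. A \emph{form} is a homogeneous polynomial in $k[x_0,\dots,x_n]$, and $\langle S\rangle$ is the linear span of a set of points $S$.

\begin{definition}\label{def:cb}
The set $\Gamma$ satisfies the \emph{Cayley--Bacharach condition in degree $r$}, or is $\mathrm{CB}(r)$, if every form of degree $r$ that vanishes at all but one point of $\Gamma$ also vanishes at the remaining point.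
\end{definition}

Each point imposes one linear condition on forms of degree $r$, and $\mathrm{CB}(r)$ says that every one of these conditions follows from the others. Such a dependence needs many points, or points in special position. The question is how special the position must be when the points are few.

\begin{example}\label{ex:few}
A nonempty set of $N\le r+1$ points is not $\mathrm{CB}(r)$. Fix $p\in\Gamma$, and for each $q\ne p$ choose a linear form that vanishes at $q$ but not at $p$. The product of these $N-1\le r$ forms, times a power of a coordinate that is nonzero at $p$, has degree $r$ and vanishes at every point of $\Gamma$ except $p$.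
\end{example}

\begin{example}\label{ex:rnc}
For $D\ge1$, the \emph{rational normal curve} $C\subset\mathbb{P}^D$ is the image of the injective map
\[
\nu\colon\mathbb{P}^1\to\mathbb{P}^D,\qquad \nu(y:z)=(y^D:y^{D-1}z:\dots:z^D).
\]
It is a line for $D=1$ and a conic for $D=2$. A form of degree $r$ pulls back to a binary form of degree $rD$, and a nonzero binary form of degree $m$ has at most $m$ zeros on $\mathbb{P}^1$. There are two consequences.
\begin{itemize}
\item[(a)] Any $N\ge rD+2$ points of $C$ form a $\mathrm{CB}(r)$ set: a form that vanishes at $N-1\ge rD+1$ of them pulls back to zero.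
\item[(b)] Any $D+1$ points of $C$ are linearly independent: a nonzero linear form pulls back to a nonzero binary form of degree $D$, so no hyperplane contains $D+1$ points of $C$.
\end{itemize}
Thus $rD+2$ points suffice for a $\mathrm{CB}(r)$ set that spans $\mathbb{P}^D$.
\end{example}

One might guess that $rD+2$ points are also necessary to span $\mathbb{P}^D$. They are not, because a union of $\mathrm{CB}(r)$ sets is $\mathrm{CB}(r)$: if $p\in\Gamma_1\subseteq\Gamma$ and a form vanishes on $\Gamma\setminus\{p\}$, it vanishes on $\Gamma_1\setminus\{p\}$, hence at $p$. Taking $r+2$ points on each of two skew lines gives a $\mathrm{CB}(r)$ set of $2r+4$ points spanning $\mathbb{P}^3$, and $2r+4<3r+2$ for $r\ge3$. The dimension that this set really uses is $1+1=2$, not $3$. This suggests the following measure.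

\begin{definition}\label{def:config}
A \emph{plane configuration} is a union $\mathcal{P}=P_1\cup\dots\cup P_\ell\subseteq\mathbb{P}^n$ of positive-dimensional linear spaces, not necessarily distinct. Its \emph{dimension} is $\dim\mathcal{P}=\sum_i\dim P_i$ and its \emph{length} is $\ell(\mathcal{P})=\ell$.
\end{definition}

Points are excluded as components, since otherwise every finite set would be a configuration of dimension $0$. A configuration of dimension less than $d$ can be enlarged to dimension exactly $d$ by adding lines, so lying on a configuration of dimension $d$ is the same as lying on one of dimension at most $d$.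

In the examples, a component of dimension $e$ costs $re+2$ points. If that is the true price, the cheapest $\mathrm{CB}(r)$ set that needs total dimension $d+1$ has a single component and $(d+1)r+2$ points. This is the conjecture posed in \cite{LU}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n,r,d\ge1$. If $\Gamma\subset\mathbb{P}^n$ is $\mathrm{CB}(r)$ and $|\Gamma|\le(d+1)r+1$, then $\Gamma$ lies on a plane configuration of dimension $d$.}
\medskip

A configuration of dimension $1$ is a line, so the case $d=1$ says that a $\mathrm{CB}(r)$ set with at most $2r+1$ points is collinear. This case is a known result of Bastianelli, Cortini and De Poi.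

\subsection*{Results}

Fix a representative vector $\tilde p\in k^{n+1}$ for each $p\in\Gamma$. For $i\ge1$ let
\[
V_i(\Gamma)=\bigl\{(F(\tilde p))_{p\in\Gamma} : F \text{ a form of degree } i\bigr\}\subseteq k^\Gamma,\qquad h_\Gamma(i)=\dim V_i(\Gamma).
\]
The number $h_\Gamma(i)$ counts the independent conditions that $\Gamma$ imposes on forms of degree $i$. For $S\subseteq\Gamma$ we regard $k^S$, and with it $V_i(S)$, as a subspace of $k^\Gamma$ by extending vectors by zero.

\begin{theorem}\label{thm:main}
Let $k$ be any field and $n,r,d\ge1$. If $\Gamma\subset\mathbb{P}^n(k)$ is $\mathrm{CB}(r)$ and $|\Gamma|\le(d+1)r+1$, then $\Gamma$ lies on a plane configuration of dimension $d$. More precisely: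
\begin{itemize}
\item[(a)] Every nonempty $\mathrm{CB}(r)$ set $\Gamma$ lies on a plane configuration $\mathcal{P}$ with $r\dim\mathcal{P}+2\,\ell(\mathcal{P})\le|\Gamma|$.
\item[(b)] The hypothesis $|\Gamma|\le(d+1)r+1$ can be weakened to $h_\Gamma(r)\le(d+1)r$.
\end{itemize}
\end{theorem}

Part (a) says that a component of dimension $e$ does cost $re+2$ points. Theorem~\ref{thm:main} follows from a decomposition that holds for every finite set.

\begin{theorem}\label{thm:decomp}
Let $\Gamma\subset\mathbb{P}^n(k)$ be finite and nonempty, and let $r\ge1$. There is a partition $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_m$ into nonempty sets such that, with $d_j=\dim\langle\Gamma_j\rangle$: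
\begin{itemize}
\item[(1)] $V_r(\Gamma)=\bigoplus_jV_r(\Gamma_j)$, so that $h_\Gamma(r)=\sum_jh_{\Gamma_j}(r)$;
\item[(2)] $h_{\Gamma_j}(r)\ge rd_j+1$ for every $j$;
\item[(3)] if $\Gamma$ is $\mathrm{CB}(r)$, then each $\Gamma_j$ is $\mathrm{CB}(r)$, $d_j\ge1$, and $|\Gamma_j|\ge rd_j+2$.
\end{itemize}
\end{theorem}

The proof uses an explicit partition, whose parts we call the \emph{blocks} of $\Gamma$ in degree $r$ (Definition~\ref{def:blocks}). The last theorem shows that the bounds are sharp.

\begin{theorem}\label{thm:sharp}
Let $k$ be infinite.
\begin{itemize}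
\item[(i)] For $r\ge2$, $d\ge1$ and $n\ge d+1$, there is a $\mathrm{CB}(r)$ set of $(d+1)r+2$ points in $\mathbb{P}^n$ that lies on no plane configuration of dimension at most $d$. If $n\le d$, every $\Gamma$ lies on such a configuration.
\item[(ii)] For $r=1$, the largest $N$ such that every $\mathrm{CB}(1)$ set of at most $N$ points (in any $\mathbb{P}^n$, $n\ge1$) lies on a plane configuration of dimension $d$ is $3$ if $d=1$, and $2d$ if $d\ge2$.
\item[(iii)] For any $r\ge1$, $m\ge1$, $d_1,\dots,d_m\ge1$ and $N_j\ge rd_j+2$, there is a $\mathrm{CB}(r)$ set whose blocks $\Gamma_1,\dots,\Gamma_m$ in degree $r$ satisfy $\dim\langle\Gamma_j\rangle=d_j$, $|\Gamma_j|=N_j$ and $h_{\Gamma_j}(r)=rd_j+1$. So the inequalities in Theorem~\ref{thm:decomp} and Theorem~\ref{thm:main}(a) cannot be improved.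
\end{itemize}
\end{theorem}

For $r=1$ the bound of the conjecture is $d+2$. By (ii) it is optimal for $d\le2$ and not for $d\ge3$.

\subsection*{The idea}

The heart of the matter is part (2) of Theorem~\ref{thm:decomp}, a lower bound on the growth of $h_\Gamma$. For many points on a rational normal curve in $\mathbb{P}^D$ we have $h_\Gamma(i)=iD+1$ (Lemma~\ref{lem:rnc}), so $h_\Gamma$ grows in each degree by the dimension of the span. For many points on two skew lines, $h_\Gamma(i)=2(i+1)$ grows by $2$ although the span has dimension $3$. In that case the space of values splits as a direct sum along the two lines. We show that splitting is the only obstruction to growth. Under coordinatewise multiplication $V_i$ is the product of $V_1$ and $V_{i-1}$, and a Kneser-type inequality bounds the dimension of a product from below, with an error term that counts the pieces into which the product splits (Section~\ref{sec:kneser}). We first cut $\Gamma$ into pieces that do not split (Section~\ref{sec:algebra}). On each piece the error term is $1$, and the inequality gives the full growth (Section~\ref{sec:proofs}). Section~\ref{sec:sharp}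 proves Theorem~\ref{thm:sharp}.

\section{The algebra of values and the blocks of a set}\label{sec:algebra}

Let $N\ge1$. With coordinatewise multiplication, $k^N$ is a commutative $k$-algebra with unit $\mathbf{1}=(1,\dots,1)$, and a vector is invertible if and only if none of its coordinates is zero. We write $\mathbf{1}_S$ for the indicator vector of a set $S$ of coordinates and $e_p=\mathbf{1}_{\{p\}}$. For subspaces $A,B\subseteq k^N$, the \emph{product} $AB$ is the linear span of all $ab$ with $a\in A$, $b\in B$. A subspace is \emph{full} if no coordinate vanishes identically on it. For nonempty $\Gamma$ we identify $k^\Gamma$ with $k^{|\Gamma|}$.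

\begin{lemma}\label{lem:dict}
Let $\Gamma$ be nonempty and $i,j\ge1$.
\begin{itemize}
\item[(a)] $V_i(\Gamma)V_j(\Gamma)=V_{i+j}(\Gamma)$.
\item[(b)] $h_\Gamma(1)=\dim\langle\Gamma\rangle+1$.
\item[(c)] $\Gamma$ is $\mathrm{CB}(r)$ if and only if $e_p\notin V_r(\Gamma)$ for all $p\in\Gamma$. In that case $h_\Gamma(r)\le|\Gamma|-1$.
\item[(d)] $\mathbf{1}_SV_i(\Gamma)=V_i(S)$ for $S\subseteq\Gamma$.
\item[(e)] $V_i(\Gamma)$ is full.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Evaluation is multiplicative, and every monomial of degree $i+j$ is a product of monomials of degrees $i$ and $j$. (b) $V_1(\Gamma)$ is the row space of the matrix with columns $\tilde p$, whose rank is the dimension of the span of the $\tilde p$. (c) A form vanishes on $\Gamma\setminus\{p\}$ but not at $p$ exactly when its value vector is a nonzero multiple of $e_p$. If $e_p\notin V_r(\Gamma)$, then $V_r(\Gamma)\ne k^\Gamma$. (d) Multiplying by $\mathbf{1}_S$ keeps the values on $S$ and sets the others to zero. (e) If $x_l(\tilde p)\ne0$, then $x_l^i$ does not vanish at $p$.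
\end{proof}

To detect splitting we use the \emph{stabilizer} of a subspace $X\subseteq k^N$,
\[
\operatorname{St}(X)=\{x\in k^N: xX\subseteq X\}.
\]
It is a subspace that contains $\mathbf{1}$ and is closed under products, that is, a unital subalgebra. If $x$ stabilizes $X$, then $x(XY)=(xX)Y\subseteq XY$ for any subspace $Y$, so
\begin{equation}\label{eq:mono}
\operatorname{St}(X)\subseteq\operatorname{St}(XY).
\end{equation}
Rescaling the representatives $\tilde p$ multiplies $V_i(\Gamma)$ by an invertible vector. This changes neither its dimension, nor its stabilizer, nor the set of $e_p$ it contains, so the choice of representatives plays no role. The next two lemmas show that $\operatorname{St}(X)$ records the finest splitting of $X$ and nothing else.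

\begin{lemma}\label{lem:split}
Let $X\subseteq k^N$ be a subspace and $S_1,\dots,S_m$ a partition of the coordinates. The following are equivalent: \textup{(a)} $\mathbf{1}_{S_j}\in\operatorname{St}(X)$ for all $j$; \textup{(b)} $X=\bigoplus_j\mathbf{1}_{S_j}X$; \textup{(c)} $\dim X=\sum_j\dim\mathbf{1}_{S_j}X$.
\end{lemma}

\begin{proof}
The spaces $\mathbf{1}_{S_j}X$ have disjoint supports, so their sum is direct, and it contains $X$ because $x=\sum_j\mathbf{1}_{S_j}x$. The inclusion is an equality if and only if the dimensions agree, and if and only if $\mathbf{1}_{S_j}X\subseteq X$ for all $j$.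
\end{proof}

\begin{lemma}\label{lem:subalg}
Let $H\subseteq k^N$ be a unital subalgebra. The minimal nonempty sets $S$ with $\mathbf{1}_S\in H$ form a partition $S_1,\dots,S_m$ of $\{1,\dots,N\}$, and $\mathbf{1}_{S_1},\dots,\mathbf{1}_{S_m}$ is a basis of $H$. In particular $k^N$ has finitely many unital subalgebras.
\end{lemma}

\begin{proof}
Let $\mathcal{B}$ be the family of sets $T$ with $\mathbf{1}_T\in H$. If $a\in H$ has the distinct coordinate values $c_1,\dots,c_l$, then $\prod_{j\ne i}(a-c_j\mathbf{1})/(c_i-c_j)\in H$ is the indicator of the set $T_i$ where $a$ equals $c_i$, and $a=\sum_ic_i\mathbf{1}_{T_i}$. So $H$ is spanned by the $\mathbf{1}_T$ with $T\in\mathcal{B}$.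

The family $\mathcal{B}$ is closed under intersection, since $\mathbf{1}_S\mathbf{1}_T=\mathbf{1}_{S\cap T}$, and under complement, since $\mathbf{1}-\mathbf{1}_T\in H$. Let $S_1,\dots,S_m$ be its minimal nonempty members. For $T\in\mathcal{B}$, the set $S_j\cap T$ is empty or equal to $S_j$ by minimality; in particular the $S_j$ are pairwise disjoint. The complement of $\bigcup_jS_j$ belongs to $\mathcal{B}$ and contains no $S_j$, so it is empty. Hence the $S_j$ form a partition, and every $T\in\mathcal{B}$ is a union of some of them. The vectors $\mathbf{1}_{S_j}$ therefore span $H$, and they are independent. Finally, $H$ is determined by the partition.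
\end{proof}

\begin{definition}\label{def:blocks}
The \emph{blocks} of a nonempty set $\Gamma$ in degree $r$ are the parts of the partition that Lemma~\ref{lem:subalg} attaches to $\operatorname{St}(V_r(\Gamma))$.
\end{definition}

Apply Lemma~\ref{lem:split} to the partition $S,\ \Gamma\setminus S$ and use Lemma~\ref{lem:dict}(d). The blocks are then the minimal nonempty $S\subseteq\Gamma$ with
\begin{equation}\label{eq:blocks}
h_\Gamma(r)=h_S(r)+h_{\Gamma\setminus S}(r),
\end{equation}
where $h_\emptyset=0$. These are the smallest subsets whose conditions on forms of degree $r$ are independent of the conditions imposed by the other points. The blocks depend on the degree.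

\begin{example}\label{ex:three}
Let $L_1,L_2,L_3\subset\mathbb{P}^3$ be pairwise skew lines and $\Gamma_j\subset L_j$ sets of at least two points. A linear form that vanishes on $\Gamma_2\cup\Gamma_3$ is zero, because these points span $\mathbb{P}^3$, so $\mathbf{1}_{\Gamma_1}\notin\operatorname{St}(V_1(\Gamma))$. On the other hand, the linear forms vanishing on $L_2$ make up a $2$-dimensional space that restricts injectively, hence bijectively, to the linear forms on $L_1$, and the same holds for $L_3$. Products of such forms vanish on $L_2\cup L_3$, and their restrictions span the quadratic forms on $L_1$. Thus $V_2(\Gamma_1)\subseteq V_2(\Gamma)$, that is, $\mathbf{1}_{\Gamma_1}\in\operatorname{St}(V_2(\Gamma))$.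
\end{example}

\begin{remark}[Change of field]\label{rem:field}
Let $K\supseteq k$ be an extension field and $S\subseteq\Gamma$. Over either field, $V_i(S)$ is spanned by the value vectors of the monomials of degree $i$, which have entries in $k$. So $h_S(i)$ is the rank of a matrix over $k$, and $e_p\in V_r(S)$ means that appending the row $e_p$ does not raise the rank. Rank does not depend on the field. Hence the numbers $h_S(i)$, the condition $\mathrm{CB}(r)$, the dimensions $\dim\langle S\rangle=h_S(1)-1$ and, by \eqref{eq:blocks}, the blocks are the same over $k$ and over $K$.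
\end{remark}

\section{A Kneser-type inequality for products of subspaces}\label{sec:kneser}

We want $\dim V_1V_{i-1}\ge\dim V_1+\dim V_{i-1}-1$, which by Lemma~\ref{lem:dict} is growth by $\dim\langle\Gamma\rangle$. For general subspaces the bound $\dim AB\ge\dim A+\dim B-1$ is false. If $A=B=H$ is a unital subalgebra, then $AB=H$ has dimension $\dim H$, not $2\dim H-1$. Here $\operatorname{St}(AB)=H$, and replacing the term $1$ by $\dim\operatorname{St}(AB)$ repairs the inequality. A theorem of this type is known in coding theory \cite{MZ}; we give a complete proof of the version we need.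

\begin{theorem}\label{thm:kneser}
Let $k$ be infinite. If $A,B\subseteq k^N$ are full subspaces, then
\[
\dim AB\ge\dim A+\dim B-\dim\operatorname{St}(AB).
\]
\end{theorem}

In this section $k$ is infinite. This assumption and fullness enter only through the next lemma, which supplies invertible elements.

\begin{lemma}\label{lem:union}
A finite-dimensional vector space over $k$ is not a finite union of proper subspaces. If $A\subseteq k^N$ is full, then $A$ contains invertible elements, and they span $A$.
\end{lemma}

\begin{proof}
If $W=W_1\cup\dots\cup W_s$ with all $W_i$ proper, choose nonzero linear functionals $\lambda_i$ vanishing on $W_i$. Then $\lambda_1\cdots\lambda_s$ is a nonzero polynomial that vanishes on all of $W$, which is impossible over an infinite field. A full subspace $A$ is the union of the span of its invertible elements and the $N$ proper subspaces $A\cap\{x_i=0\}$. So that span is $A$, which is nonzero.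
\end{proof}

Over a finite field the second statement can fail. For the three points of $\mathbb{P}^1(\mathbb{F}_2)$, the nonzero vectors of $V_1$ are $(1,1,0)$, $(0,1,1)$ and $(1,0,1)$, and none is invertible.

\subsection*{The smallest cases}

Suppose $\mathbf{1}\in A$, so that $B\subseteq AB$. If $\dim A=1$, Theorem~\ref{thm:kneser} holds because $\dim\operatorname{St}(AB)\ge1$. If $\dim A=2$, either $AB\ne B$, and then $\dim AB\ge\dim B+1$ suffices, or $AB=B$, and then $A\subseteq\operatorname{St}(AB)$ gives $\dim\operatorname{St}(AB)\ge2$. For larger $A$ we would like to move dimension from $A$ to $B$ without enlarging the product. The following transform does this.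

\begin{lemma}\label{lem:transform}
Let $\mathbf{1}\in A$, let $e\in B$ be invertible, and put $A(e)=A\cap e^{-1}B$ and $B(e)=B+eA$. Then $\mathbf{1}\in A(e)\subseteq A$, $B\subseteq B(e)$, $A(e)B(e)\subseteq AB$, and $\dim A(e)+\dim B(e)=\dim A+\dim B$. Moreover $A(e)=A$ if and only if $eA\subseteq B$.
\end{lemma}

\begin{proof}
We have $\mathbf{1}=e^{-1}e\in A(e)$. Next, $A(e)B\subseteq AB$, and $A(e)\cdot eA=(eA(e))A\subseteq BA$ because $eA(e)\subseteq B$. Multiplication by $e$ is bijective and $eA(e)=eA\cap B$, so
\[
\dim A(e)+\dim B(e)=\dim(eA\cap B)+\dim(eA+B)=\dim A+\dim B .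
\]
The last claim restates $A\subseteq e^{-1}B$.
\end{proof}

We run the transform in the first case beyond dimension $2$: $A=B=V_1(\Gamma)$ for a set $\Gamma$ that spans a plane, so $\dim A+\dim B=6$ and $AB=V_2(\Gamma)$. Let $\tau_1,\dots,\tau_M$ be distinct nonzero scalars.

\begin{example}[Points on a conic]\label{ex:conic}
Let $\Gamma=\{(1:\tau_i:\tau_i^2)\}$ with $M\ge5$, and $t=(\tau_1,\dots,\tau_M)$. Then $\mathbf{1},t,\dots,t^4$ are independent, since a nonzero polynomial of degree at most $4$ has at most $4$ roots, and $A=B=\operatorname{span}(\mathbf{1},t,t^2)$. The transform with $e=t$ gives the pair $\operatorname{span}(\mathbf{1},t)$, $\operatorname{span}(\mathbf{1},t,t^2,t^3)$. A second transform with $e=t^3$ gives $k\mathbf{1}$, $\operatorname{span}(\mathbf{1},t,\dots,t^4)$. The dimensions go $(3,3)\to(2,4)\to(1,5)$, and we have found a $5$-dimensional subspace of $AB$.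
\end{example}

\begin{example}[A line and a point]\label{ex:linepoint}
Let $\Gamma$ consist of $M\ge3$ points $(1:\tau_i:0)$ and $p=(1:0:1)$. Put $u=\mathbf{1}-e_p$ and $t=(\tau_1,\dots,\tau_M,0)$, so $A=B=\operatorname{span}(u,t,e_p)$. Take $e=t+e_p$. Then $e(\alpha u+\beta t+\gamma e_p)=\alpha t+\beta t^2+\gamma e_p$ lies in $B$ only if $\beta=0$, so $A(e)=\operatorname{span}(u,e_p)$ and $B(e)=\operatorname{span}(u,t,t^2,e_p)$. Now $A(e)$ is a subalgebra that stabilizes $B(e)$, so no further transform shrinks it. The process stops at dimensions $(2,4)$. Here $B(e)=V_2(\Gamma)$, and the algebra $A(e)$ records its splitting along the line and the point.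
\end{example}

In both examples the process ends with an algebra $H$ and an $H$-stable space $V\subseteq AB$ such that $\dim V+\dim H\ge\dim A+\dim B$. This always happens.

\subsection*{The proof}

\begin{lemma}\label{lem:local}
Let $A,B\subseteq k^N$ be full and let $a\in A$ be invertible. There are a unital subalgebra $H$ and a subspace $V$ with
\[
aB\subseteq V\subseteq AB,\qquad HV\subseteq V,\qquad\dim V+\dim H\ge\dim A+\dim B .
\]
\end{lemma}

\begin{proof}
If $(H,V')$ works for the subspaces $a^{-1}A$, $B$ and the element $\mathbf{1}$, then $(H,aV')$ works for $A$, $B$ and $a$. So we may take $a=\mathbf{1}$. We prove the statement for all $A\ni\mathbf{1}$ and all full $B$ by induction on $\dim A$.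

Suppose first that $A(e)\ne A$ for some invertible $e\in B$; this cannot occur when $\dim A=1$. By Lemma~\ref{lem:transform}, $A(e)$ contains $\mathbf{1}$ and has smaller dimension, and $B(e)\supseteq B$ is full. Induction gives $H$ and $V$ with $HV\subseteq V$,
\[
B\subseteq B(e)\subseteq V\subseteq A(e)B(e)\subseteq AB,
\]
and $\dim V+\dim H\ge\dim A(e)+\dim B(e)=\dim A+\dim B$.

Otherwise $eA\subseteq B$ for every invertible $e\in B$. These $e$ span $B$ by Lemma~\ref{lem:union}, so $AB\subseteq B$, and $AB=B$ since $\mathbf{1}\in A$. Take $V=B$ and let $H$ be the algebra generated by $A$. Then $H\subseteq\operatorname{St}(B)$, so $HV\subseteq V$, and $\dim H\ge\dim A$.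
\end{proof}

This is not yet Theorem~\ref{thm:kneser}, because $H$ stabilizes $V$ but need not stabilize $AB$.

\begin{example}\label{ex:gap}
In $k^6$ let $u=\mathbf{1}_{\{1,2,3\}}$ and $u'=\mathbf{1}-u$. Let $c$ and $c'$ be supported on $\{1,2,3\}$ and $\{4,5,6\}$, each with three distinct values there, and let $\lambda\ne0,1$. Put $A=\operatorname{span}(u,u',c+c')$ and $B=\operatorname{span}(u,u',c+\lambda c')$. The transform with $e=\mathbf{1}$ gives $H=A\cap B=\operatorname{span}(u,u')$ and $V=A+B=\operatorname{span}(u,u',c,c')$, and the process stops because $HV\subseteq V$. But $AB=V+kw$ with $w=c^2+\lambda c'^2$, and $uw=c^2\notin AB$. Indeed, suppose $c^2=v+\mu w$ with $v\in V$. On $\{4,5,6\}$ the independence of $u',c',c'^2$ forces $\mu=0$, and then on $\{1,2,3\}$ we get $c^2\in\operatorname{span}(u,c)$, which is false.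
\end{example}

The remedy is the condition $aB\subseteq V$ in Lemma~\ref{lem:local}. As $a$ varies, the spaces $aB$ span $AB$. There are only finitely many algebras, so a single $H$ serves a spanning set of elements $a$.

\begin{proof}[Proof of Theorem~\ref{thm:kneser}]
For each invertible $a\in A$ choose a pair $(H_a,V_a)$ as in Lemma~\ref{lem:local}. For a unital subalgebra $H$ let $A_H$ be the set of invertible $a\in A$ with $H_a=H$. By Lemma~\ref{lem:subalg} there are finitely many $H$, so $A$ is the union of the finitely many subspaces $\operatorname{span}(A_H)$ and $A\cap\{x_i=0\}$. The latter are proper because $A$ is full. By Lemma~\ref{lem:union}, $\operatorname{span}(A_H)=A$ for some $H$, and $A_H\ne\emptyset$ since $A\ne0$. For this $H$,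
\[
AB=\sum_{a\in A_H}aB\subseteq\sum_{a\in A_H}V_a\subseteq AB .
\]
So $AB$ is a sum of $H$-stable spaces, and $H\subseteq\operatorname{St}(AB)$. For any $a\in A_H$,
\[
\dim AB\ge\dim V_a\ge\dim A+\dim B-\dim H\ge\dim A+\dim B-\dim\operatorname{St}(AB).\qedhere
\]
\end{proof}

\section{The decomposition and the conjecture}\label{sec:proofs}

Applied to $V_i(\Gamma)=V_1(\Gamma)V_{i-1}(\Gamma)$, Theorem~\ref{thm:kneser} loses $\dim\operatorname{St}(V_i(\Gamma))$ in each degree $i\le r$. We therefore apply it block by block, and we need the stabilizer on a block to be trivial in all degrees up to $r$. By \eqref{eq:mono} stabilizers can only grow with the degree, and they can grow strictly (Example~\ref{ex:three}). This is why the blocks are taken in the top degree $r$.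

\begin{proof}[Proof of Theorem~\ref{thm:decomp}]
Let $\Gamma_1,\dots,\Gamma_m$ be the blocks of $\Gamma$ in degree $r$, and let $H=\operatorname{St}(V_r(\Gamma))$, which has the basis $\mathbf{1}_{\Gamma_1},\dots,\mathbf{1}_{\Gamma_m}$.

(1) Lemma~\ref{lem:split} gives $V_r(\Gamma)=\bigoplus_j\mathbf{1}_{\Gamma_j}V_r(\Gamma)$, and $\mathbf{1}_{\Gamma_j}V_r(\Gamma)=V_r(\Gamma_j)$ by Lemma~\ref{lem:dict}(d).

(2) By Remark~\ref{rem:field}, the blocks and the numbers $h_{\Gamma_j}(r)$ and $d_j$ do not change when $k$ is replaced by the field of rational functions $k(T)$. So we may assume that $k$ is infinite. Fix $j$, write $V_i=V_i(\Gamma_j)$, and take stabilizers in the algebra $k^{\Gamma_j}$, whose unit is $\mathbf{1}_{\Gamma_j}$.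

First, $\operatorname{St}(V_r)=k\mathbf{1}_{\Gamma_j}$. Let $x\in k^{\Gamma_j}$ stabilize $V_r$, and extend it by zero to $\Gamma$. Then $x=x\mathbf{1}_{\Gamma_j}$, so
\[
xV_r(\Gamma)=xV_r(\Gamma_j)\subseteq V_r(\Gamma_j)\subseteq V_r(\Gamma),
\]
where the last inclusion is (1). Hence $x\in H$, and elements of $H$ are constant on $\Gamma_j$.

For $1\le i<r$ we have $V_r=V_iV_{r-i}$, so \eqref{eq:mono} gives $\operatorname{St}(V_i)\subseteq\operatorname{St}(V_r)$. Thus $\dim\operatorname{St}(V_i)=1$ for $1\le i\le r$. The spaces $V_i$ are full and $\dim V_1=d_j+1$ by Lemma~\ref{lem:dict}. Theorem~\ref{thm:kneser} applied to $V_i=V_1V_{i-1}$ yields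
\[
\dim V_i\ge\dim V_1+\dim V_{i-1}-1=\dim V_{i-1}+d_j\qquad(2\le i\le r).
\]
Adding these inequalities gives $h_{\Gamma_j}(r)\ge(d_j+1)+(r-1)d_j=rd_j+1$.

(3) Let $\Gamma$ be $\mathrm{CB}(r)$. By (1), $V_r(\Gamma_j)\subseteq V_r(\Gamma)$, so $V_r(\Gamma_j)$ contains no $e_p$, and $\Gamma_j$ is $\mathrm{CB}(r)$ by Lemma~\ref{lem:dict}(c). The same lemma and (2) give $|\Gamma_j|\ge h_{\Gamma_j}(r)+1\ge rd_j+2$. In particular $\Gamma_j$ has at least two points, so $d_j\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The empty set lies on any configuration, so let $\Gamma\ne\emptyset$ be $\mathrm{CB}(r)$. Take the partition of Theorem~\ref{thm:decomp} and put $\mathcal{P}=\bigcup_j\langle\Gamma_j\rangle$. Since $d_j\ge1$ for all $j$, this is a plane configuration containing $\Gamma$, with $\dim\mathcal{P}=\sum_jd_j$ and $\ell(\mathcal{P})=m\ge1$. Summing the inequalities of part (3) gives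
\[
|\Gamma|=\sum_j|\Gamma_j|\ge r\dim\mathcal{P}+2\,\ell(\mathcal{P}),
\]
which is (a). If $|\Gamma|\le(d+1)r+1$, then $r\dim\mathcal{P}\le(d+1)r+1-2m\le(d+1)r-1$. So $\dim\mathcal{P}<d+1$, that is, $\dim\mathcal{P}\le d$, and adding $d-\dim\mathcal{P}$ lines gives dimension exactly $d$.

For (b), parts (1) and (2) give $h_\Gamma(r)\ge r\dim\mathcal{P}+m$. If $h_\Gamma(r)\le(d+1)r$, then again $r\dim\mathcal{P}\le(d+1)r-1$ and $\dim\mathcal{P}\le d$. This hypothesis is weaker than the original one: by Lemma~\ref{lem:dict}(c), $|\Gamma|\le(d+1)r+1$ implies $h_\Gamma(r)\le|\Gamma|-1\le(d+1)r$.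
\end{proof}

\begin{remark}\label{rem:length}
If $|\Gamma|\le(d+1)r+1$ and the configuration $\mathcal{P}$ of part (a) has dimension exactly $d$, then $rd+2\ell(\mathcal{P})\le(d+1)r+1$, so $\ell(\mathcal{P})\le(r+1)/2$.
\end{remark}

\begin{remark}\label{rem:hyp}
The condition $\mathrm{CB}(r)$ is used only through part (3) of Theorem~\ref{thm:decomp}: it rules out blocks that are single points, and it makes each block contain one point more than the number of conditions it imposes. Without it the conclusion fails. Three non-collinear points have $V_r=k^\Gamma$, so the blocks are points, and $|\Gamma|=3\le2r+1$ although $\Gamma$ lies on no line. The hypothesis in (b) is strictly weaker than the bound on $|\Gamma|$: any $N\ge r+2$ points of a line are $\mathrm{CB}(r)$ with $h_\Gamma(r)\le r+1\le2r$, however large $N$ is.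
\end{remark}

\begin{example}\label{ex:coplanar}
Let $L_1,L_2$ be distinct lines meeting at a point $o$, and take $r+1$ points other than $o$ on each. A form of degree $r$ that vanishes at all points but one, say $p\in L_2$, vanishes on $L_1$, hence at $o$. It then has $r+1$ zeros on $L_2$ and vanishes at $p$. So these $2r+2$ points are $\mathrm{CB}(r)$. Two blocks would need at least $2(r+2)$ points by part (3), so there is one block, which spans a plane, and equality holds in (3). In contrast with the skew case, the points on one line do not form a $\mathrm{CB}(r)$ set (Example~\ref{ex:few}).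
\end{example}

\section{Sharpness}\label{sec:sharp}

Let $k$ be infinite, so that a rational normal curve has as many rational points as we need. We add two facts to those of Example~\ref{ex:rnc}.

\begin{lemma}\label{lem:rnc}
Let $C\subset\mathbb{P}^D\subseteq\mathbb{P}^n$ be a rational normal curve.
\begin{itemize}
\item[(a)] A plane configuration $\mathcal{P}\subseteq\mathbb{P}^n$ of dimension at most $d<D$ contains at most $2d$ points of $C$.
\item[(b)] If $S\subset C$ is finite and nonempty, then $h_S(r)=\min(|S|,rD+1)$.
\end{itemize}
\end{lemma}

\begin{proof}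
(a) Let $P_i$ be a component and $e=\dim P_i\le d<D$. Any $e+2\le D+1$ points of $C$ are independent by Example~\ref{ex:rnc}(b), so they span a space of dimension $e+1$ and cannot all lie in $P_i$. Hence $\mathcal{P}$ contains at most $\sum_i(\dim P_i+1)=\dim\mathcal{P}+\ell(\mathcal{P})$ points of $C$, and $\ell(\mathcal{P})\le\dim\mathcal{P}\le d$ because each component has dimension at least $1$.

(b) Every integer $a$ with $0\le a\le rD$ is a sum of $r$ integers $a_i$ with $0\le a_i\le D$, so $y^{rD-a}z^a=\prod_iy^{D-a_i}z^{a_i}$ is the pullback of a monomial of degree $r$. Thus $V_r(S)$ is the space of values at $|S|$ points of $\mathbb{P}^1$ of all binary forms of degree $rD$, which form a space of dimension $rD+1$. If $|S|\ge rD+1$, evaluation is injective. If $|S|\le rD+1$, the construction of Example~\ref{ex:few}, on $\mathbb{P}^1$ and in degree $rD$, produces every $e_p$, so evaluation is surjective.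
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(i) Take $(d+1)r+2$ points on a rational normal curve in $\mathbb{P}^{d+1}\subseteq\mathbb{P}^n$. They are $\mathrm{CB}(r)$ by Example~\ref{ex:rnc}(a). Since $r\ge2$, their number is at least $2d+4>2d$, so by Lemma~\ref{lem:rnc}(a) they lie on no configuration of dimension at most $d$. If $n\le d$, then $\mathbb{P}^n$ itself is a configuration of dimension at most $d$.

(ii) Let $d=1$. A $\mathrm{CB}(1)$ set of at most $3$ points is collinear by Theorem~\ref{thm:main}. Four points on a conic are $\mathrm{CB}(1)$ by Example~\ref{ex:rnc}(a) with $D=2$, and they are not collinear by Example~\ref{ex:rnc}(b). Let $d\ge2$. Any set of at most $2d$ points lies on at most $d$ lines: pair the points up, and put a leftover point on any line through it. Conversely, let $D=2d-1$, which exceeds $d$ because $d\ge2$. Then $2d+1=D+2$ points on a rational normal curve in $\mathbb{P}^D$ are $\mathrm{CB}(1)$, and by Lemma~\ref{lem:rnc}(a) they lie on no configuration of dimension at most $d$.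

(iii) Let $n=\sum_j(d_j+1)-1$, and divide the $n+1$ coordinates of $\mathbb{P}^n$ into groups of sizes $d_1+1,\dots,d_m+1$. Let $P_j\cong\mathbb{P}^{d_j}$ be the subspace where all coordinates outside the $j$-th group vanish. The $P_j$ are pairwise disjoint. Let $\Gamma_j$ be a set of $N_j$ points on a rational normal curve in $P_j$, and let $\Gamma=\bigsqcup_j\Gamma_j$. Each $\Gamma_j$ is $\mathrm{CB}(r)$ by Example~\ref{ex:rnc}(a), so the union $\Gamma$ is $\mathrm{CB}(r)$. Since $N_j\ge d_j+1$, Example~\ref{ex:rnc}(b) gives $\dim\langle\Gamma_j\rangle=d_j$. Since $N_j>s_j:=rd_j+1$, Lemma~\ref{lem:rnc}(b) gives $h_{\Gamma_j}(r)=s_j$. It remains to show that the $\Gamma_j$ are the blocks.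

Every vector of $V_r(\Gamma_j)$ is the value vector on $\Gamma_j$ of a form of degree $r$ in the variables of the $j$-th group, and such a form vanishes on $P_i$ for $i\ne j$. Hence $V_r(\Gamma_j)\subseteq V_r(\Gamma)$, that is, $\mathbf{1}_{\Gamma_j}\in\operatorname{St}(V_r(\Gamma))$, so each $\Gamma_j$ is a union of blocks. Suppose that some block $S$ is a proper subset of $\Gamma_j$. For $v\in V_r(\Gamma_j)\subseteq V_r(\Gamma)$, the vector $\mathbf{1}_Sv$ lies in $V_r(\Gamma)$ and is supported on $\Gamma_j$, so $\mathbf{1}_Sv=\mathbf{1}_{\Gamma_j}\mathbf{1}_Sv\in V_r(\Gamma_j)$. Thus $\mathbf{1}_S$ stabilizes $V_r(\Gamma_j)$, and Lemmas~\ref{lem:split} and~\ref{lem:rnc}(b) give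
\[
s_j=h_S(r)+h_{\Gamma_j\setminus S}(r)=\min(|S|,s_j)+\min(N_j-|S|,s_j).
\]
If one term on the right equals $s_j$, the other is at least $1$. If neither does, the sum is $N_j>s_j$. In both cases the right side exceeds $s_j$, a contradiction. So the blocks are exactly $\Gamma_1,\dots,\Gamma_m$.

Equality holds in part (2) of Theorem~\ref{thm:decomp} for these sets. For $N_j=rd_j+2$ it also holds in part (3), and the configuration $\mathcal{P}=\bigcup_j\langle\Gamma_j\rangle$ satisfies $r\dim\mathcal{P}+2\,\ell(\mathcal{P})=|\Gamma|$.
\end{proof}

\begin{thebibliography}{9}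

\bibitem{LU}
Jake Levinson and Brooke Ullery, \emph{A Cayley-Bacharach theorem and plane configurations}, arXiv:2102.08525 (2021).

\bibitem{MZ}
Mirandola and Z\'emor, \emph{Critical pairs for the product Singleton bound}.

\end{thebibliography}
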